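# Critical metrics on $D^{p+1}\times N$: bending a hemisphere times an Einstein manifold

## 1. The product of a hemisphere with an Einstein manifold, and what it is for

Fix integers $p\ge 1$ and $q\ge 2$. Let $(N^q,g_N)$ be a closed, connected, simply connected Einstein manifold with $Ric_{g_N}=(q-1)g_N$; the round unit sphere $\mathbb S^q$ is an example. Put
$$\Lambda=p+1,\qquad c^2=\frac{q-1}{p+1},\qquad n=p+q+1,$$
and consider on $\mathbb S^{p+1}_+\times N$ (closed unit hemisphere times $N$) the metric and the function
$$\bar g=dr^2+\sin^2 r\,g_{\mathbb S^p}+c^2g_N,\qquad \bar f=\cos r,\qquad 0\le r\le \tfrac{\pi}{2}.$$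

The factor $c^2$ is chosen so that the Ricci curvature is $p$ in the hemisphere directions and $(q-1)/c^2=p+1=\Lambda$ in the $N$ directions. On the hemisphere $\nabla^2\cos r=-\cos r\,g_{\mathbb S^{p+1}}$. On the product the Hessian of $\bar f$ vanishes in the $N$ directions, and $\Delta\bar f=-(p+1)\cos r$. Therefore the expression $-(\Delta f)g+\nabla^2f-f\,Ric$ has, for $f=\bar f$, the eigenvalues
$$(p+1)\cos r-\cos r-p\cos r=0\ \text{(hemisphere)},\qquad (p+1)\cos r+0-(p+1)\cos r=0\ \text{(along }N).$$
So $-(\Delta \bar f)\bar g+\nabla^2\bar f-\bar f\,Ric=0$. Moreover $\bar f\ge 0$, and $\bar f$ vanishes exactly on the boundary $\mathbb S^p\times N$.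

What this is for: we shall deform $(\bar g,\bar f)$ so that the right-hand side $0$ becomes $(n-1)\eta\,g$ with a small constant $\eta>0$. Dividing $f$ by $(n-1)\eta$ then makes the right-hand side equal to $g$, and that is the equation of the next definition.

**Definition (Miao–Tam critical metric).** Let $(M^n,g)$, $n\ge3$, be a connected compact Riemannian manifold with non-empty boundary. The metric $g$ is a *critical metric* if there is a smooth function $f\ge 0$ on $M$ with $f^{-1}(0)=\partial M$ and
$$\mathfrak L_g^*(f)=-(\Delta f)g+\nabla^2f-f\,Ric=g.\tag{1}$$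

Here $\mathfrak L_g^*$ is the formal $L^2$-adjoint of the linearization $\mathfrak L_g(h)=-\Delta(\operatorname{tr}h)+\operatorname{div}\operatorname{div}h-\langle h,Ric\rangle$ of the scalar curvature at $g$. Critical metrics arise as critical points of the volume among metrics with prescribed constant scalar curvature and prescribed metric induced on the boundary. We use one known fact, due to Miao and Tam: a connected manifold satisfying (1) has constant scalar curvature $R$. We also note that if $(g,f)$ solves (1), then so does $(a^2g,a^2f)$ for every constant $a>0$.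

Two examples can be checked at once.

* On the unit ball of $\mathbb R^n$ take $f=\frac{1-|x|^2}{2(n-1)}$. Then $\nabla^2f=-\frac{1}{n-1}g$ and $\Delta f=-\frac{n}{n-1}$, so $-(\Delta f)g+\nabla^2f=\left(\frac n{n-1}-\frac1{n-1}\right)g=g$.
* On the unit sphere $\mathbb S^n$, with $r$ the distance to a pole, take $f=B\cos r-\frac1{n-1}$ with $B>\frac1{n-1}$. Since $\nabla^2f=-B\cos r\,g$ and $Ric=(n-1)g$, the left side of (1) is $nB\cos r-B\cos r-(n-1)\left(B\cos r-\frac1{n-1}\right)=1$ times $g$. The function $f$ is positive exactly where $\cos r>\frac1{(n-1)B}$, a ball strictly inside the open hemisphere.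

More generally, geodesic balls in the simply connected space forms (inside an open hemisphere in the spherical case) are critical. They are simply connected with connected boundary. Miao and Tam asked whether they are the only critical metrics on simply connected compact manifolds with connected boundary; the question is taken here from R. Diógenes, N. Pinheiro and E. Ribeiro Jr, "Integral and boundary estimates for critical metrics of the volume functional", arXiv:2207.12344 (2022). The answer is no.

**Theorem 1.** Let $p\ge1$, $q\ge2$, $n=p+q+1\ (\ge4)$, and let $(N^q,g_N)$ be a closed, connected, simply connected Einstein manifold with $Ric_{g_N}=(q-1)g_N$. Then there is $\eta_0>0$ such that for every $\eta\in(0,\eta_0)$ there is a smooth Miao–Tam critical metric on $M=D^{p+1}\times N$ ($D^{p+1}$ a closed disc) of the form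
$$g_\eta=dr^2+\varphi(r)^2g_{\mathbb S^p}+\psi(r)^2g_N,\qquad 0\le r\le r_b(\eta),$$
with scalar curvature $R=(n-1)(p+1)$.

**Why this answers the question.** $M$ is homotopy equivalent to $N$, hence simply connected. Its boundary $\mathbb S^p\times N$ is connected because $p\ge1$. A closed simply connected manifold is orientable, so $H_q(M;\mathbb Z)\cong H_q(N;\mathbb Z)=\mathbb Z\neq0$ with $q\ge2$. Hence $M$ is not homeomorphic to a ball, and $g_\eta$ is not isometric to a geodesic ball in any space form. With $p=1$ and $N=\mathbb S^{n-2}$ we get counterexamples in every dimension $n\ge4$, so the question, posed for all $n\ge3$, has a negative answer. The smallest case is $D^2\times\mathbb S^2$, with boundary $\mathbb S^1\times\mathbb S^2$.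

The construction cannot reach $n=3$. There $p+q=2$. If $p=0$, then $D^1\times N$ has two boundary components; if $q=1$, then $N$ is a circle, which is not simply connected. These notes do not decide whether non-standard examples exist for $n=3$; what can be shown there is in Section 10.

## 2. Two attempts that stop: one sphere factor, and an unbent $N$

The natural first attempt is to look for a metric with as much symmetry as possible, on a ball. This gives nothing new.

**Proposition 2.** Let $n\ge3$. If a critical metric has the form $dr^2+\varphi(r)^2g_{\mathbb S^{n-1}}$ on a ball, smooth at the centre $r=0$, then it has constant sectional curvature.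

**Proof.** Let $E=Ric-\frac Rn g$. By symmetry $E$ has an eigenvalue $\epsilon(r)$ on $\partial_r$ and $-\frac{\epsilon}{n-1}$ on the spheres. Since $\operatorname{div}Ric=\frac12\nabla R$ and $R$ is constant, $\operatorname{div}E=0$. The radial component of the divergence of a tensor with eigenvalues $\epsilon$ and $\mu$ is $\epsilon'+(n-1)\frac{\varphi'}{\varphi}(\epsilon-\mu)$, so
$$0=\epsilon'+(n-1)\frac{\varphi'}{\varphi}\Big(\epsilon+\frac{\epsilon}{n-1}\Big)=\epsilon'+n\frac{\varphi'}{\varphi}\epsilon .$$
Thus $\epsilon\varphi^n$ is constant. It tends to $0$ at the centre, so $\epsilon=0$. The Ricci eigenvalues are $-(n-1)\frac{\varphi''}{\varphi}$ and $-\frac{\varphi''}{\varphi}+(n-2)\frac{1-\varphi'^2}{\varphi^2}$. Since $n\ge3$, their equality says $-\frac{\varphi''}\varphi=\frac{1-\varphi'^2}{\varphi^2}$: radial and tangential sectional curvatures coincide at each point. Hence all sectional curvatures at a point are equal, and Schur's lemma applies. $\square$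

So we need at least two factors. The next attempt is to keep the product metric $\bar g$ of Section 1 and change only $f$; after all, on the sphere itself we passed from $\cos r$ to $B\cos r-\frac1{n-1}$. Suppose $\mathfrak L^*_{\bar g}(f)=(n-1)\eta\,\bar g$ with $f=f(r)$. Taking the trace and using $R=p(p+1)+q\Lambda=(n-1)\Lambda$ gives $-(n-1)\Delta f-(n-1)\Lambda f=n(n-1)\eta$, i.e. $\Delta f=-\Lambda f-n\eta$. The equation then becomes
$$\nabla^2f-f\,Ric+(\eta+\Lambda f)\bar g=0 .$$
Along $N$ the left side is $0-f\Lambda+\eta+\Lambda f=\eta$. So no $f(r)$ works when $\eta\neq0$, and the failure sits entirely in the $N$ directions. The size of $N$ must be allowed to vary with $r$, and the sphere factor will vary with it. We set up the equations for this.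

## 3. The warped equations and a first integral

Write $\varphi=e^{y}$, $\psi=c\,e^{v}$ and
$$g=dr^2+e^{2y}g_{\mathbb S^p}+c^2e^{2v}g_N,\qquad f=f(r),\qquad H=py'+qv',$$
with $y,v$ functions of $r$. Note that $(q-1)\psi^{-2}=\Lambda e^{-2v}$.

**Step 1: curvature and Hessian.** The shape operator $S=\nabla\partial_r$ of the slices $r=\text{const}$ is $y'$ on the $\mathbb S^p$ directions and $v'$ on the $N$ directions; $H$ is its trace. The Riccati equation $S'+S^2+R(\cdot,\partial_r)\partial_r=0$ shows that $R(\cdot,\partial_r)\partial_r$ has eigenvalues $-(y''+y'^2)$ and $-(v''+v'^2)$. The Gauss equation gives, for $X$ tangent to a slice,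
$$Ric(X,X)=Ric^{\rm slice}(X,X)+\langle R(X,\partial_r)\partial_r,X\rangle-H\langle SX,X\rangle+\langle S^2X,X\rangle .$$
On $\mathbb S^p$ the terms $-y'^2$ and $+y'^2$ cancel, and likewise on $N$. Since $S$ is parallel along each slice, the Codazzi equation gives no mixed terms $Ric(\partial_r,X)$. So $Ric$ is diagonal with
$$Ric_{rr}=-p(y''+y'^2)-q(v''+v'^2),$$
$$Ric_\varphi=-y''-Hy'+(p-1)e^{-2y},\qquad Ric_\psi=-v''-Hv'+\Lambda e^{-2v}.$$
The Hessian of $f(r)$ is diagonal with eigenvalues $f'',\ f'y',\ f'v'$, and $\Delta f=f''+Hf'$.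

**Step 2: the system.** For a constant $\eta$ put
$$T=\nabla^2f-f\,Ric+(\eta+\Lambda f)g .$$
Our system consists of the equation $\Delta f=-\Lambda f-n\eta$ together with $T_\varphi=0$ and $T_\psi=0$, the last two divided by $f$:
$$f''+Hf'=-\Lambda f-n\eta,\tag{2}$$
$$y''+\Big(H+\frac{f'}f\Big)y'=(p-1)e^{-2y}-\Lambda-\frac\eta f,\tag{3}$$
$$v''+\Big(H+\frac{f'}f\Big)v'=\Lambda e^{-2v}-\Lambda-\frac\eta f.\tag{4}$$
We call it (S). It is autonomous and invariant under $r\mapsto\text{const}-r$. For $D^2\times\mathbb S^2$ we have $p=1$, $q=2$, $\Lambda=2$, $c^2=\frac12$, the term $(p-1)e^{-2y}$ is absent and $H=y'+2v'$.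

**Step 3: what remains to be checked after solving (S).** If (S) holds and also $T_{rr}=0$, then $T=0$, and by (2)
$$\mathfrak L_g^*(f)=-(\Delta f)g+\nabla^2f-f\,Ric=(\Lambda f+n\eta)g-(\eta+\Lambda f)g=(n-1)\eta\,g .\tag{5}$$
For $\eta>0$ the function $\hat f=f/((n-1)\eta)$ then satisfies $\mathfrak L_g^*(\hat f)=g$. The equation $T_{rr}=0$ is a fourth equation for three functions. The next lemma shows that it only needs to hold at one end.

**Lemma 3.** For a solution of (S) on an interval where $f>0$, the quantity $\tau=T_{rr}$ satisfies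
$$\tau f\varphi^{2p}\psi^{2q}=\text{const},$$
and $\tau=\mathcal Q$, where
$$\mathcal Q=f\big[p(p-1)e^{-2y}+q\Lambda e^{-2v}-(n-1)\Lambda+py'^2+qv'^2-H^2\big]-2f'H-2(n-1)\eta .\tag{6}$$

**Proof.** By (3) and (4), $T=\tau\,dr^2$. By (2),
$$\tau=\operatorname{tr}T=\Delta f-fR+n\eta+n\Lambda f=(n-1)\Lambda f-fR=-fX,\qquad X:=R-(n-1)\Lambda .$$
Next compute $\operatorname{div}T$ with the textbook identities $\operatorname{div}\nabla^2f=\nabla\Delta f+Ric(\nabla f)$ and $\operatorname{div}Ric=\frac12\nabla R$:
$$\operatorname{div}T=\nabla\Delta f+Ric(\nabla f)-Ric(\nabla f)-\tfrac12f\nabla R+\Lambda\nabla f=-\tfrac12f\nabla X,$$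
because $\nabla\Delta f=-\Lambda\nabla f$ by (2). On the other hand, since $T=\tau\,dr\otimes dr$, $\nabla_{\partial_r}\partial_r=0$ and $\Delta r=H$, the radial component is $(\operatorname{div}T)_r=\tau'+H\tau$. With $X=-\tau/f$ we get
$$\tau'+H\tau=\tfrac12f\Big(\frac\tau f\Big)'=\tfrac12\tau'-\tfrac12\tau\frac{f'}f,\qquad\text{i.e.}\qquad \tau'+\Big(2H+\frac{f'}f\Big)\tau=0 .$$
Since $H=p\frac{\varphi'}\varphi+q\frac{\psi'}\psi$, this is the first claim.

For (6), start from
$$\tau=f''+pf(y''+y'^2)+qf(v''+v'^2)+\eta+\Lambda f\tag{7}$$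
and insert, from (S),
$$f''=-Hf'-\Lambda f-n\eta,\qquad fy''=f[(p-1)e^{-2y}-\Lambda-Hy']-f'y'-\eta,$$
$$fv''=f[\Lambda e^{-2v}-\Lambda-Hv']-f'v'-\eta .$$
The coefficient of $\Lambda f$ is $-1-p-q+1=-(n-1)$, that of $\eta$ is $-n-p-q+1=-2(n-1)$. The terms $-pfHy'-qfHv'$ add up to $-fH^2$, and the terms in $f'$ add up to $-Hf'-py'f'-qv'f'=-2Hf'$. $\square$

**Step 4: the background.** For $\eta=0$ take $f=\cos r$, $y=\log\sin r$, $v=0$ on $(0,\frac\pi2)$; this is $\bar g$. Then $H=p\cot r$ and $f'/f=-\tan r$. Equation (2) reads $-\cos r-p\cos r=-(p+1)\cos r$. The left side of (3) is $-\csc^2r+(p\cot r-\tan r)\cot r=-\csc^2r+p\cot^2r-1=(p-1)\csc^2r-(p+1)$, which is its right side. Equation (4) is $0=0$. Also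
$$\mathcal Q=\cos r\,\big[p(p-1)(\csc^2r-\cot^2r)-p(p+1)\big]+2p\cos r=\cos r\,\big[p(p-1)-p(p+1)+2p\big]=0 .$$

## 4. Counting conditions at the two ends

We must solve (S) on an interval $(0,r_b)$ such that the metric closes up smoothly at $r=0$, where $\varphi\to0$, and such that $f\to0$ at $r_b$ with everything smooth there. Both ends are singular for the equations: $y'\sim\frac1r$ at the centre, and $\frac{f'}f$, $\frac\eta f$ blow up at the boundary. So the usual existence theorem does not apply at the ends. We shall show, however, that the smooth solutions near each end form an analytic family: at the centre, normalized by $f(0)=1$, with the parameter $v_0=v(0)$; at the boundary with the parameters $\kappa=|f'(r_b)|$, $y_b=y(r_b)$, $v_b=v(r_b)$, and the position $r_b$. The constant $\eta$ is a further parameter on both sides.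

Now match the two families at $r=\frac\pi4$. The system (S) is of second order in three functions, so six numbers $(f,f',y,y',v,v')$ must agree. For fixed $\eta$ the unknowns are the five numbers $v_0,\kappa,y_b,v_b,r_b$. A direct use of the implicit function theorem stops here: a linear map $\mathbb R^5\to\mathbb R^6$ is never invertible.

Lemma 3 resolves this. At each end $f\varphi^{2p}\psi^{2q}$ tends to $0$ (at the centre because $\varphi\to0$, at the boundary because $f\to0$), while $\tau$ stays bounded for smooth solutions. So the constant in Lemma 3 is $0$, and $\mathcal Q=0$ holds on both families. The relation $\mathcal Q=0$ is affine in $f'$ with coefficient $-2H$, and $H=p\cot\frac\pi4=p\ne0$ on the background. So $f'$ is determined by the other five numbers and need not be matched. Now there are five equations for five unknowns, and $T_{rr}=0$ comes for free.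

It remains to construct the two families (Sections 5 to 7) and to prove that the linearized $5\times5$ problem at the background is invertible (Section 8).

## 5. A singular initial value problem

Consider $tY'=-AY+h(t)$ with a number $A$. For $A=2$, $h=1$ the solutions are $\frac12+Ct^{-2}$: exactly one is bounded at $0$, with no free constant. For $A=-1$, $h=t$ the solutions are $t\log t+Ct$, and none is analytic at $0$. So the sign of $A$ matters, and with $\operatorname{Re}A>0$ a variable governed by such an equation carries no free parameter. For a matrix $A$ we write $\sigma^A=e^{A\log\sigma}$, $0<\sigma\le1$. If the eigenvalues of $A$ have real part greater than $\varepsilon>0$, then $\|\sigma^{A}\|\le C\sigma^{\varepsilon}$, hence $\int_0^1\|\sigma^{A-1}\|\,d\sigma<\infty$.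

**Lemma 4.** Let $A$ be a real $k\times k$ matrix whose eigenvalues have positive real part. Let $G_1(t,a,b,\lambda)$ and $G_2(t,a,\gamma,\lambda)$ be holomorphic for $t,\gamma$ near $0$, $a\in\mathbb C^m$ near $a_*\in\mathbb R^m$, $\lambda$ near a real $\lambda_*$, and all $b\in\mathbb C^k$, and real for real arguments. Then there is $T>0$ such that for all real $(\alpha,\lambda)$ near $(a_*,\lambda_*)$ the problem
$$Y_1'=G_1(t,Y_1,Y_2,\lambda),\qquad tY_2'=-AY_2+G_2(t,Y_1,tY_2,\lambda),\qquad Y_1(0)=\alpha$$
has a real analytic solution on $|t|<T$, depending analytically on $(t,\alpha,\lambda)$. If $Y^*$ is a given real analytic solution near $t=0$ for $(a_*,\lambda_*)$, then $T$ can be chosen so that $Y^*$ is the member of the family at $(a_*,\lambda_*)$. If $G_1(-t,a,b,\lambda)=-G_1(t,a,b,\lambda)$ and $G_2(-t,a,-\gamma,\lambda)=G_2(t,a,\gamma,\lambda)$, then the solutions are even in $t$.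

The point of the form $G_2(t,Y_1,tY_2,\lambda)$ is that, after zooming in at $t=0$, the dependence of $G_2$ on $Y_2$ disappears.

**Proof.** **Step 1: inverting the singular operator.** Let $Y_2,h$ be holomorphic near $0$ with Taylor coefficients $Y_{2,j},h_j$. Then $tY_2'+AY_2=h$ says $(A+j)Y_{2,j}=h_j$ for all $j\ge0$, and $A+j$ is invertible. Since $\int_0^1\sigma^{A-1+j}d\sigma=(A+j)^{-1}$, this is equivalent to
$$Y_2(t)=\int_0^1\sigma^{A-1}h(\sigma t)\,d\sigma .$$

**Step 2: a fixed domain.** Put $t=T\theta$ with $|\theta|\le1$. Let $\mathcal B$ be the complex Banach space (sup norm) of $\mathbb C^m\times\mathbb C^k$-valued functions of $\theta$, continuous on $|\theta|\le1$ and holomorphic inside. By Step 1 the problem is equivalent to $\mathcal F(Y;T,\alpha,\lambda)=0$, where $\mathcal F$ has the components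
$$Y_1-\alpha-T\theta\int_0^1G_1\big(T\sigma\theta,Y_1(\sigma\theta),Y_2(\sigma\theta),\lambda\big)d\sigma,$$
$$Y_2-\int_0^1\sigma^{A-1}G_2\big(T\sigma\theta,Y_1(\sigma\theta),T\sigma\theta\,Y_2(\sigma\theta),\lambda\big)d\sigma .$$

**Step 3: $\mathcal F$ is holomorphic.** The maps $(Y,T,\lambda)\mapsto(T\theta,Y_1,Y_2,\lambda)$ and $(Y,T,\lambda)\mapsto(T\theta,Y_1,T\theta Y_2,\lambda)$ into spaces of functions of $\theta$ are polynomial. If $G$ is holomorphic near the (compact) range of a function $h_0$ of this kind, then $G(h_0+\delta)=\sum_\beta\frac1{\beta!}\partial^\beta G(h_0)\,\delta^\beta$ converges in the sup norm for small $\|\delta\|$, by Cauchy's estimates on the range; so composition with $G$ is holomorphic. Finally $h\mapsto\int_0^1\sigma^{A-1}h(\sigma\theta)d\sigma$ is a bounded linear operator because $\int_0^1\|\sigma^{A-1}\|d\sigma<\infty$. Hence $\mathcal F$ is holomorphic near $\big((a_*,b_*);0,a_*,\lambda_*\big)$, where $(a_*,b_*)$ is the constant function with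
$$b_*=A^{-1}G_2(0,a_*,0,\lambda_*).$$

**Step 4: the implicit function theorem.** At this point $T=0$ and $\mathcal F=0$, since $\int_0^1\sigma^{A-1}d\sigma=A^{-1}$. The derivative in $Y$ is
$$D_Y\mathcal F(\delta_1,\delta_2)=\Big(\delta_1,\ \delta_2-\int_0^1\sigma^{A-1}\partial_aG_2(0,a_*,0,\lambda_*)\,\delta_1(\sigma\theta)\,d\sigma\Big),$$
which is triangular, hence an isomorphism of $\mathcal B$. The holomorphic implicit function theorem gives, for $(T,\alpha,\lambda)$ near $(0,a_*,\lambda_*)$, a solution $Y\in\mathcal B$, unique in a fixed ball of $\mathcal B$ around $(a_*,b_*)$ and holomorphic in the parameters. Fix a small $T>0$. The expansion of $Y$ in powers of the parameters has coefficients in $\mathcal B$ and converges in $\mathcal B$, so $Y$ is jointly holomorphic in $(\theta,\alpha,\lambda)$ for $|\theta|<1$. For real parameters $\overline{Y(\bar\theta)}$ is also a solution in the ball, so it equals $Y$, and $Y$ is real on the real axis.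

**Step 5: the given solution and the symmetry.** Let $Y^*$ be as in the statement. Putting $t=0$ in the equation gives $Y_2^*(0)=b_*$. Hence $Y^*(T\,\cdot)\to(a_*,b_*)$ in $\mathcal B$ as $T\to0$, and for small $T$ the uniqueness in the ball shows that $Y^*$ is the member of the family. Under the symmetry hypothesis put $\tilde Y(t)=Y(-t)$. Then $\tilde Y_1'=-G_1(-t,\tilde Y_1,\tilde Y_2,\lambda)=G_1(t,\tilde Y_1,\tilde Y_2,\lambda)$ and $t\tilde Y_2'=-A\tilde Y_2+G_2(-t,\tilde Y_1,-t\tilde Y_2,\lambda)=-A\tilde Y_2+G_2(t,\tilde Y_1,t\tilde Y_2,\lambda)$. So $\tilde Y$ is also a solution in the ball, and $\tilde Y=Y$. $\square$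

## 6. Solutions smooth at the centre

**Step 1: regular variables.** We remove the pole of $y'$ and anticipate evenness in $r$. Write
$$y=\log r+z,\quad z=r^2\zeta,\quad z'=rZ,\quad v'=rV,\quad f=e^\ell,\quad \ell'=r\Psi,$$
and $1-e^{-2x}=2x+x^2\vartheta(x)$ with $\vartheta$ entire. Put $W=p\,rZ+q\,rV+r\Psi$, so that $H+\ell'=\frac pr+W$.

From $z'=2r\zeta+r^2\zeta'=rZ$ we get $r\zeta'=-2\zeta+Z$. Equation (2) divided by $f$ is
$$\ell''+\ell'(\ell'+H)=\Psi+r\Psi'+p\Psi+r\Psi\,W=-\Lambda-n\eta e^{-\ell}.$$
Equation (4) is $V+rV'+pV+rV\,W=\Lambda(e^{-2v}-1)-\eta e^{-\ell}$. In (3) the left side is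
$$-\frac1{r^2}+Z+rZ'+\Big(\frac pr+W\Big)\Big(\frac1r+rZ\Big)=\frac{p-1}{r^2}+rZ'+(2p+1)Z+qV+\Psi+rZ\,W,$$
where we used $\frac Wr=pZ+qV+\Psi$. Since $e^{-2y}=r^{-2}e^{-2z}$ and $z=r\cdot r\zeta$, the right side is
$$\frac{p-1}{r^2}-(p-1)\big[2\zeta+(r\zeta)^2\vartheta(r\cdot r\zeta)\big]-\Lambda-\eta e^{-\ell}.$$
The poles $\frac{p-1}{r^2}$ cancel. So for $r>0$ the system (S) is equivalent to
$$\ell'=r\Psi,\qquad v'=rV,\qquad r\zeta'=-2\zeta+Z,$$
$$r\Psi'=-(p+1)\Psi-\Lambda-n\eta e^{-\ell}-r\Psi\,W,$$
$$rV'=-(p+1)V+\Lambda(e^{-2v}-1)-\eta e^{-\ell}-rV\,W,$$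
$$rZ'=-(2p+1)Z-2(p-1)\zeta-qV-\Psi-\Lambda-\eta e^{-\ell}-(p-1)(r\zeta)^2\vartheta(r\cdot r\zeta)-rZ\,W .$$

**Step 2: Lemma 4 applies.** Take $t=r$, $Y_1=(\ell,v)$, $Y_2=(\Psi,V,\zeta,Z)$, $\lambda=\eta$. All nonlinear terms involve $Y_2$ only through $rY_2$; for instance $r\Psi\,W$ is quadratic in $rY_2$. The linear terms in $Y_2$ form $-A$, and $A$ is block triangular with eigenvalues $p+1$, $p+1$ and those of
$$\begin{pmatrix}2&-1\\2(p-1)&2p+1\end{pmatrix},$$
whose trace is $2p+3$ and determinant $2(2p+1)+2(p-1)=6p$; they are $3$ and $2p$. All are positive since $p\ge1$. The function $G_1=(r\Psi,rV)$ is odd in $r$, and $G_2$ is unchanged when both $r$ and $rY_2$ change sign, so the symmetry hypothesis holds.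

Taking $Y_1(0)=(0,v_0)$ we get an analytic family with parameters $(v_0,\eta)$ near $(0,0)$, with $f(0)=1$, and with $f,v,\zeta$ even in $r$. The background has $\ell=\log\cos r$, $v=0$, $z=\log\frac{\sin r}r$; these are even and analytic, $\ell(0)=z(0)=0$, so $\Psi,V,\zeta,Z$ are analytic at $0$. By Lemma 4 the background is the member at $(0,0)$.

**Step 3: the metric is smooth at $r=0$.** Since $\varphi=re^{r^2\zeta}$ with $\zeta$ even, $\varphi^2-r^2=r^2(e^{2r^2\zeta}-1)=r^4h(r^2)$ with $h$ analytic. In Cartesian coordinates $x$ on $D^{p+1}$ we have $dr^2+r^2g_{\mathbb S^p}=|dx|^2$, and, because $r\,dr=x\cdot dx$, $r^4g_{\mathbb S^p}=|x|^2|dx|^2-(x\cdot dx)^2$. So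
$$dr^2+\varphi^2g_{\mathbb S^p}=|dx|^2+h(|x|^2)\big(|x|^2|dx|^2-(x\cdot dx)^2\big)$$
is smooth, and $f,\psi$ are smooth because they are even analytic functions of $r$.

**Step 4: continuation to $\frac\pi4$.** Fix a small $r_0>0$ in the domain. At $r_0$ the data $(f,f',y,y',v,v')$ are analytic in $(v_0,\eta)$. Where $f>0$, (S) is a regular analytic ODE in these variables, and the background solves it on a neighborhood of $[r_0,\frac\pi4]$. By analytic dependence on data and parameters, the family exists and is analytic on a neighborhood of $[r_0,\frac\pi4]$ for $(v_0,\eta)$ near $(0,0)$.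

**Step 5: the constraint.** By Step 3, $T$ is a smooth tensor near $r=0$, so $\tau=T(\partial_r,\partial_r)$ is bounded there. Since $p\ge1$, $\varphi^{2p}\to0$, and so $\tau f\varphi^{2p}\psi^{2q}\to0$ as $r\to0$. By Lemma 3 this quantity is identically $0$; hence $\tau=\mathcal Q=0$ on the whole family.

## 7. Solutions smooth at $f=0$

**Step 1: regular variables.** Let $s=r_b-r$, and let a dot denote $\frac d{ds}$. By the reflection invariance, (S) has the same form in $s$. Multiply (3) by $f$ and let $f\to0$: a smooth solution must satisfy $\dot f\dot y=-\eta$ at $s=0$, and similarly $\dot f\dot v=-\eta$. So the values of $\dot y,\dot v$ at the boundary are forced, and we parametrize the remainders. Write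
$$f=sa,\quad \dot a=e,\quad \dot y=P=\frac{-\eta+s\rho}a,\quad \dot v=Q=\frac{-\eta+s\chi}a,\quad K=p\dot y+q\dot v=pP+qQ .$$

Equation (3) times $f$ reads $(f\dot y)^{\cdot}=f[(p-1)e^{-2y}-\Lambda-KP]-\eta$. Here $f\dot y=-\eta s+s^2\rho$, so the left side is $-\eta+2s\rho+s^2\dot\rho$. The terms $-\eta$ cancel, and we divide by $s$. Equation (4) is treated in the same way. In (2) we have $\dot f=a+se$, $\ddot f=2e+s\dot e$ and $aK=-(n-1)\eta+s(p\rho+q\chi)$, so (2) reads
$$2e+s\dot e-(n-1)\eta+s(p\rho+q\chi)+seK=-\Lambda sa-n\eta .$$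
Thus for $s>0$ the system (S) is equivalent to
$$\dot a=e,\qquad \dot y=\frac{-\eta+s\rho}a,\qquad \dot v=\frac{-\eta+s\chi}a,$$
$$s\dot e=-2e-\eta-(p\,s\rho+q\,s\chi)-se\,K-\Lambda sa,$$
$$s\dot\rho=-2\rho+a\big[(p-1)e^{-2y}-\Lambda-KP\big],$$
$$s\dot\chi=-2\chi+a\big[\Lambda e^{-2v}-\Lambda-KQ\big].$$

**Step 2: Lemma 4 applies.** Take $t=s$, $Y_1=(a,y,v)$ near $(1,0,0)$, $Y_2=(e,\rho,\chi)$, $\lambda=\eta$, $A=2I$. The quantities $P,Q,K$ depend on $Y_2$ only through $s\rho,s\chi$, so $G_2$ has the required form; $G_1$ is affine in $Y_2$. We get a family, analytic in $s$ near $0$ and in $(\kappa,y_b,v_b,\eta)$ near $(1,0,0,0)$, with $(a,y,v)(0)=(\kappa,y_b,v_b)$. The background (with $r_b=\frac\pi2$, so $f=\sin s$) has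
$$a=\frac{\sin s}s,\qquad y=\log\cos s,\qquad v=0,\qquad \rho=-a\,\frac{\tan s}s,\qquad \chi=0,$$
all analytic at $s=0$, so it is the member at $(1,0,0,0)$. As in Section 6, Step 4, the family extends by the regular ODE to a neighborhood of $s\in[0,\frac\pi4]$.

**Step 3: the constraint.** All functions are analytic at $s=0$, so $\tau$, given by (7), is bounded there, while $f\to0$. By Lemma 3, $\tau=\mathcal Q=0$ on the family. Note that $\mathcal Q$ is invariant under reflection, since $f'$ and $H$ both change sign.

## 8. Matching at $\pi/4$ and the linearized problem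

From here on primes denote $\frac d{dr}$ on both sides, so for the boundary family $y'=-\dot y$, and so on. Put
$$\mathcal M(v_0,\kappa,y_b,v_b,r_b;\eta)=(f,y,y',v,v')_{\text{centre family}}-(f,y,y',v,v')_{\text{boundary family}}\in\mathbb R^5$$
at $r=\frac\pi4$, the boundary family being evaluated at $s=r_b-\frac\pi4$. This map is analytic near $(0,1,0,0,\frac\pi2;0)$ and vanishes there.

**Lemma 5.** The derivative of $\mathcal M$ in its first five variables at $(0,1,0,0,\frac\pi2;0)$ is invertible.

**Proof.** It is a $5\times5$ matrix, so injectivity is enough. Let $(\delta v_0,\delta\kappa,\delta y_b,\delta v_b,\delta r_b)$ be in the kernel.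

**Step 1: one smooth variation on $[0,\frac\pi2]$.** Let $(u,\xi,w)=(\delta f,\delta y,\delta v)$ be the corresponding variations at fixed $r$ of the centre family on $[0,\frac\pi4]$ and of the boundary family on $[\frac\pi4,\frac\pi2]$. They are analytic on these closed intervals; at the centre $\xi=\delta z=r^2\delta\zeta$. They satisfy the linearizations of (S), of (7) with $\tau=0$ and of $\mathcal Q=0$ at the background with $\eta=0$. At $\frac\pi4$ the numbers $u,\xi,\xi',w,w'$ of the two sides agree, because the vector is in the kernel. In the linearized constraint $\delta\mathcal Q=0$ the coefficient of $u'$ is $-2H=-2p\neq0$ at $\frac\pi4$, so $u'$ agrees too. By uniqueness for the linearized ODE the two sides glue to one smooth solution on $(0,\frac\pi2)$, analytic at both ends. Moreover, near $r=0$,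
$$u=O(r^2),\qquad \xi=O(r^2),\tag{8}$$
since $\ell(0)=0$ for all parameters and $\ell'=r\Psi$.

**Step 2: $w=0$.** This step decouples $N$. Linearizing (4) at $v=0$, $\eta=0$ gives no contribution from $\delta(H+f'/f)$, because it is multiplied by $v'=0$. So
$$\big(L+2(p+1)\big)w=0,\qquad Lw=w''+(p\cot r-\tan r)w'=\mu^{-1}(\mu w')',\qquad \mu=\sin^pr\cos r .$$
In the variable $x=\sin^2r$ we have $x'=2\sin r\cos r$, hence
$$L=4x(1-x)\partial_x^2+2\big[(p+1)-(p+3)x\big]\partial_x,\qquad Lx^j=-2j(2j+p+1)x^j+\text{lower order}.$$
The numbers $2j(2j+p+1)$ are $0$ for $j=0$ and at least $2(p+3)>2(p+1)$ for $j\ge1$. So $L+2(p+1)$ acts on polynomials in $x$ of degree at most $d$ as a triangular operator with nonzero diagonal entries, hence bijectively, for every $d$. Given a polynomial $\Pi$ in $x$, choose a polynomial $\Phi$ with $(L+2(p+1))\Phi=\Pi$. Since $w,w',\Phi,\Phi'$ are bounded and $\mu=0$ at both ends, the boundary terms $\mu(w\Phi'-\Phi w')$ vanish, and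
$$\int_0^{\pi/2}\mu\,w\,\Pi\,dr=\int_0^{\pi/2}\mu\,\Phi\,\big(L+2(p+1)\big)w\,dr=0 .$$
Now $w$ is a continuous function of $x\in[0,1]$. By Weierstrass, $\Pi$ can be taken uniformly close to $w$. So $\int\mu w^2=0$ and $w\equiv0$.

**Step 3: $u=\xi=0$.** We use the linearizations of (2) and of $T_{rr}=0$, i.e. (7) with $\tau=0$. With $w=0$ we have $\delta H=p\xi'$, and $\bar f'=-\sin r$, so (2) gives
$$p\sin r\,\xi'=\mathcal D:=u''+p\cot r\,u'+(p+1)u .\tag{9}$$
For $\bar y=\log\sin r$ we have $\bar y''+\bar y'^2=-1$, so (7) gives $u''-pu+p\cos r(\xi''+2\cot r\,\xi')+(p+1)u=0$, i.e.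
$$u''+u=-p\cos r\,(\xi''+2\cot r\,\xi').\tag{10}$$
Put $m=u''+u$. We eliminate $\xi$. By (9),
$$p(\xi''+2\cot r\,\xi')=\sin^{-2}r\,(p\sin^2r\,\xi')'=\sin^{-2}r\,(\sin r\,\mathcal D)' .$$
Since $\sin r\,\mathcal D=\sin r\,m+p(\cos r\,u'+\sin r\,u)$, and the terms $\mp\sin r\,u'$ cancel on differentiation,
$$(\sin r\,\mathcal D)'=\sin r\,m'+\cos r\,m+p\cos r\,(u''+u)=\sin r\,m'+(p+1)\cos r\,m .$$
Inserting this in (10) and multiplying by $\sin^2r$ gives
$$\sin r\cos r\,m'+\big[(p+1)\cos^2r+\sin^2r\big]m=0,$$
so $m=C\cos r\,\sin^{-(p+1)}r$. As $m$ is bounded at $r=0$, $C=0$. Thus $u=\alpha\cos r+\beta\sin r$, and $u=O(r^2)$ from (8) forces $u=0$. Then (9) gives $\xi'=0$, and $\xi(0)=0$ gives $\xi=0$.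

**Step 4: all parameter variations vanish.** First, $\delta v_0=w(0)=0$. On the boundary side $f=s\,a(s)$ with $s=r_b-r$, so
$$0=u=s\,\delta a+\cos s\,\delta r_b,$$
with $\delta a$ the variation at fixed $s$. At $s=0$ this gives $\delta r_b=0$. Then $s\,\delta a=0$, so $\delta\kappa=\delta a(0)=0$. Since $\delta r_b=0$, finally $\delta y_b=\xi(\frac\pi2)=0$ and $\delta v_b=w(\frac\pi2)=0$. $\square$

## 9. The critical metrics $g_\eta$ and their limit

**Proof of Theorem 1.** **Step 1: solving the matching problem.** By Lemma 5 and the analytic implicit function theorem there are analytic functions $v_0,\kappa,y_b,v_b,r_b$ of $\eta$ near $0$, with values $(0,1,0,0,\frac\pi2)$ at $\eta=0$, along which $\mathcal M=0$. For small $|\eta|$ the two solutions agree at $r=\frac\pi4$ in $(f,y,y',v,v')$. Both satisfy $\mathcal Q=0$, which is affine in $f'$ with the same coefficient $-2H$, close to $-2p\neq0$; so they agree in $f'$ as well. By ODE uniqueness they form one solution of (S) on $(0,r_b)$, smooth at the centre (Section 6) and analytic up to $r=r_b$ (Section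 7).

**Step 2: positivity and smoothness.** By continuity $f$ is close to $\cos r$ on $[0,\frac\pi4]$, and for $s\in[0,r_b-\frac\pi4]$ we have $f=s\,a(s)$ with $a$ close to $\frac{\sin s}s>0$. So for small $|\eta|$, $f>0$ on $[0,r_b)$ and $f(r_b)=0$. Also $\varphi>0$ on $(0,r_b]$ and $\psi>0$ on $[0,r_b]$. Hence $g_\eta$ is a smooth metric on $M=D^{p+1}\times N$ and $f$ is a smooth function on $M$.

**Step 3: the equation.** By the constraint steps of Sections 6 and 7, $T_{rr}=0$, and with (S) this gives $T=0$ on $M$. For $\eta>0$, (5) shows that $\hat f=f/((n-1)\eta)$ satisfies $\mathfrak L^*_{g_\eta}(\hat f)=g_\eta$, where $\hat f\ge0$ is smooth with $\hat f^{-1}(0)=\partial M$. From $0=\tau=-f\big(R-(n-1)\Lambda\big)$ we read off $R=(n-1)(p+1)$. $\blacksquare$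

**Proposition 6.** For small $\eta>0$ the metrics $g_\eta$ are pairwise non-homothetic. As $\eta\to0$ they converge to the product of the unit hemisphere $\mathbb S^{p+1}_+$ with $\big(N,\frac{q-1}{p+1}g_N\big)$.

**Proof.** At $\partial M$ the equations $T_\varphi=T_\psi=0$ with $f=0$ give $f'y'=f'v'=-\eta$, where $f'=-\kappa(\eta)$. So $y'=v'=\frac\eta{\kappa(\eta)}$: the boundary is umbilic, with mean curvature
$$h(\eta)=\frac{(n-1)\eta}{\kappa(\eta)}=(n-1)\eta+O(\eta^2),$$
while $R=(n-1)(p+1)$ is fixed. The number $h^2/R$ is invariant under isometry and scaling. It is analytic in $\eta$ and, by the expansion, strictly increasing for small $\eta>0$. This proves the first claim. By construction $\varphi,\psi,r_b$ converge to $\sin r,\ c,\ \frac\pi2$, which is the stated product. $\square$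

## 10. An integral identity in dimension three

Non-standard examples for $n=3$ are neither constructed nor excluded here. The following identity measures how far a critical metric is from a ball.

**Proposition 7.** Let $(M^3,g,f)$ be a simply connected critical metric with connected boundary. Let $\kappa=|\nabla f|$ on $\partial M$, and let $E$ be the trace-free Ricci tensor. Then $\kappa$ is a positive constant and
$$\frac2\kappa\int_Mf|E|^2=8\pi-\Big(\frac R3+\frac1{2\kappa^2}\Big)|\partial M| .\tag{11}$$
In particular $\big(\frac R3+\frac1{2\kappa^2}\big)|\partial M|\le8\pi$, with equality if and only if $M$ is a geodesic ball in a simply connected space form (contained in an open hemisphere in the spherical case).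

**Proof.** **Step 1: the boundary.** The trace of (1) gives $\Delta f=-\frac{3+fR}2$, so $\nabla^2f=f\,Ric-\frac{1+fR}2g$. On $\partial M$ this is $\nabla^2f=-\frac12g$. For $X$ tangent to $\partial M$ we get $X|\nabla f|^2=2\nabla^2f(X,\nabla f)=-g(X,\nabla f)=0$, so $\kappa$ is constant. If $\kappa=0$, then $f=0$, $\nabla f=0$, $\nabla^2f<0$ on $\partial M$ would force $f<0$ at nearby points, a contradiction. So $\nu=-\nabla f/\kappa$ is the outward normal, and the second fundamental form is $-\frac1\kappa\nabla^2f=\frac1{2\kappa}g$. With mean curvature $\frac1\kappa$ and squared norm $\frac1{2\kappa^2}$, the Gauss equation reads $R_{\partial M}=R-2Ric(\nu,\nu)+\frac1{2\kappa^2}$, i.e.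
$$-2E(\nu,\nu)=R_{\partial M}-\frac R3-\frac1{2\kappa^2}.$$

**Step 2: integration.** As $R$ is constant, $\operatorname{div}E=0$. The trace-free part of $\nabla^2f$ is $fE$, so $\operatorname{div}(E(\nabla f))=\langle E,\nabla^2f\rangle=f|E|^2$, and $\int_Mf|E|^2=\int_{\partial M}E(\nabla f,\nu)=-\kappa\int_{\partial M}E(\nu,\nu)$. Together with Step 1,
$$\frac2\kappa\int_Mf|E|^2=\int_{\partial M}R_{\partial M}-\Big(\frac R3+\frac1{2\kappa^2}\Big)|\partial M| .$$

**Step 3: $\partial M$ is a sphere.** $M$ is simply connected, hence orientable. In the exact sequence $H_2(M,\partial M;\mathbb Q)\to H_1(\partial M;\mathbb Q)\to H_1(M;\mathbb Q)=0$ the first group is isomorphic to $H^1(M;\mathbb Q)=0$ by duality. So $H_1(\partial M;\mathbb Q)=0$, the closed connected orientable surface $\partial M$ is a sphere, and $\int R_{\partial M}=8\pi$ by Gauss–Bonnet. This proves (11) and the inequality. Geodesic balls have $E=0$, so equality holds for them.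

**Step 4: equality, the function along geodesics.** Equality forces $E=0$. Then $g$ has constant curvature $k=\frac R6$ and $\nabla^2f=-(kf+\frac12)g$. Let $x_0$ be a maximum point of $f$, which is interior, and $d=\operatorname{dist}(x_0,\partial M)$. Along every unit speed geodesic from $x_0$, $f$ equals the same function $F$, determined by
$$F''=-kF-\tfrac12,\qquad F(0)=\max f,\qquad F'(0)=0 .$$
A shortest path from $x_0$ to $\partial M$ exists by compactness and meets $\partial M$ only at its end, so it is a geodesic of length $d$, interior until its end. Hence $F>0$ on $[0,d)$ and $F(d)=0$. It follows that all geodesics from $x_0$ exist up to length $d$ and stay interior before it: if one stopped at $t_*<d$, it would converge to a point with $f=F(t_*)>0$, an interior point, and could be continued. Extend $(M,g)$ slightly across its boundary; then $\exp_{x_0}$ is defined and smooth near the closed $d$-ball, and maps this ball into $M$.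

**Step 5: the geodesics fill $M$.** Let $U=\{\operatorname{dist}(x_0,\cdot)<d\}$. Paths from $x_0$ of length less than $d$ stay interior, so by the local form of the Hopf–Rinow theorem $U$ consists of the points $\exp_{x_0}(\omega)$, $|\omega|<d$. It is open. It is also closed in $\operatorname{int}M$: a limit point $x$ of $U$ with $\operatorname{dist}(x_0,x)=d$ is a limit of $\exp_{x_0}(\omega_i)$ with $|\omega_i|\to d$, and would have $f(x)=F(d)=0$. As $\operatorname{int}M$ is connected, $U=\operatorname{int}M$.

**Step 6: $F$ is strictly decreasing.** $F$ is not constant, so $F''(0)\ne0$ by its ODE, and as $0$ is a maximum, $F''(0)<0$. From $F'''=-kF'$ we get $F'=F''(0)s_k$ with $s_k''=-ks_k$, $s_k(0)=0$, $s_k'(0)=1$. If $k>0$, then $F=B\cos(\sqrt k\,t)-\frac1{2k}$ with $B>0$ (because $F(0)>0$), and since $d$ is the first zero, $\cos(\sqrt k\,d)=\frac1{2kB}>0$ and $\sqrt k\,d<\frac\pi2$. In all cases $s_k>0$ and $F'<0$ on $(0,d]$.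

**Step 7: $M$ is a geodesic ball.** Along a geodesic $\gamma$ from $x_0$, the covariant derivative of $\nabla f$ is $-(kf+\frac12)\dot\gamma=F''\dot\gamma$, and $\nabla f(x_0)=0$, so $\nabla f=F'(t)\dot\gamma(t)$. Suppose two geodesics from $x_0$, of lengths $t_1,t_2\le d$, end at the same point $x\neq x_0$. Then $F(t_1)=F(t_2)$ gives $t_1=t_2=t$, and $\nabla f(x)=F'(t)\dot\gamma_i(t)$ with $F'(t)\ne0$ shows that they have the same final velocity, hence coincide. No geodesic of positive length at most $d$ returns to $x_0$, since $F(t)<F(0)$. So $\exp_{x_0}$ is injective on the closed $d$-ball. Its image is compact and contains $\operatorname{int}M$, hence is $M$. In constant curvature $k$ the pulled-back metric is $dr^2+s_k(r)^2g_{\mathbb S^2}$, nondegenerate since $s_k>0$ on $(0,d]$. Hence $M$ is a geodesic ball of radius $d$ in the space form of curvature $k$, inside an open hemisphere if $k>0$. $\square$
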